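\title{Cores and the partite saturation of complete graphs}


\begin{abstract}
Let $sat(n,k,r)$ be the minimum number of edges in a $k$-partite graph with $n$ vertices in each part that is $K_r$-free but acquires a $K_r$ whenever two non-adjacent vertices from different parts are joined. It is known that $sat(n,k,r)=\alpha(k,r)\,n+o(n)$. Gir\~ao, Kittipassorn and Popielarz posed the conjecture that $\alpha(k,r)=(k-1)(4r-k-6)$ for $5\le r\le k\le 2r-4$. We disprove it: $\alpha(7,6)\le 60$, while the formula gives $66$. The formula fails for all $r\ge 7$ and $r\le k\le 2r-5$, and we show that $\alpha(k,r)=(2+O(r^{-1/2}))\,kr$ uniformly in $k\ge r$. The method reduces upper bounds on $\alpha(k,r)$ to the construction of small finite graphs, which we call cores. We also show that in the cases of the conjecture that remain, cores cannot beat the conjectured value.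
\end{abstract}

\section{The question and the results}

Fix integers $k\ge r\ge 3$ and consider $k$-partite graphs $G$ with fixed parts $V_1,\dots,V_k$ of $n$ vertices each. We call $G$ \emph{saturated} if it contains no $K_r$, but joining any two non-adjacent vertices from \emph{different} parts creates a $K_r$. Let $sat(n,k,r)$ be the minimum number of edges of a saturated graph.

A saturated graph can be sparse. Two non-adjacent vertices $u,v$ in different parts need a $K_{r-2}$ in their common neighborhood, and a bounded set of hub vertices can provide this for almost all pairs at once. So one expects linear growth in $n$, with a constant that measures how many hubs a typical vertex must see. Indeed it is known that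
\[
sat(n,k,r)=\alpha(k,r)\,n+o(n)\qquad(n\to\infty)
\]
for a function $\alpha(k,r)$, and that
\begin{equation}\label{eq:known}
k(2r-4)\ \le\ \alpha(k,r)\ \le\
\begin{cases}
(k-1)(4r-k-6) & \text{for } r\le k\le 2r-3,\\
(k-1)(2r-3) & \text{for } k\ge 2r-3.
\end{cases}
\end{equation}
For $k=r=3$ both bounds equal $6$. In general they differ: for $k=r$ they are $2r(r-2)$ and $3(r-1)(r-2)$. In the upper bound the factor of $k-1$ decreases by one with each additional part, from $3(r-2)$ at $k=r$ to $2r-3$ at $k=2r-3$, and is constant afterwards. It is natural to ask whether this decreasing expression is the truth. The following conjecture was posed in \cite{GKP}.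

\medskip
\noindent\textbf{Conjecture.} $\alpha(k,r)=(k-1)(4r-k-6)$ for $5\le r\le k\le 2r-4$.
\medskip

We show that it is false, first in one small case that displays the idea, then in almost all of its range.

\begin{theorem}\label{thm:first}
$\alpha(7,6)\le 60<66=(7-1)(4\cdot 6-7-6)$. Hence the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:fail}
The strict inequality $\alpha(k,r)<(k-1)(4r-k-6)$ holds
\begin{enumerate}
\item[(i)] for all $r\ge 6$ and $r+1\le k\le 2r-5$;
\item[(ii)] for all $k=r\ge 7$.
\end{enumerate}
\end{theorem}

So the formula fails for all $r\ge7$ with $r\le k\le 2r-5$, and for $(k,r)=(7,6)$. In the upper part of the range we come close to the lower bound in \eqref{eq:known}.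

\begin{theorem}\label{thm:band}
If $r\ge 4$ and $\frac{3r-4}{2}\le k\le 2r-4$, then $2k(r-2)\le\alpha(k,r)\le 2(k-1)(r-1)$.
\end{theorem}

Finally, the lower bound in \eqref{eq:known} is asymptotically correct as $r\to\infty$, uniformly in $k$.

\begin{theorem}\label{thm:asym}
For all $k\ge r\ge 3$,
\[
2k(r-2)\ \le\ \alpha(k,r)\ \le\ (k-1)\bigl(2(r-2)+12\sqrt{r-2}\,\bigr).
\]
Consequently $\alpha(k,r)=(2+O(r^{-1/2}))\,kr$ uniformly in $k\ge r$.
\end{theorem}

The second statement follows from the first, which gives $1\le \alpha(k,r)/\bigl(2k(r-2)\bigr)\le 1+6/\sqrt{r-2}$. On the diagonal $k=r$ the conjectured value is asymptotic to $3r^2$, while $\alpha(r,r)\sim 2r^2$.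

The pairs in the range of the conjecture that Theorem~\ref{thm:fail} leaves out are $k=2r-4$ with $r\ge5$, $(k,r)=(5,5)$ and $(k,r)=(6,6)$. We do not determine $\alpha$ there, but Section~\ref{sec:limits} shows that our method gives exactly the conjectured value for these pairs and nothing smaller.

The lower bounds in Theorems~\ref{thm:band} and~\ref{thm:asym} are quoted from \eqref{eq:known}. All upper bounds in the theorems are proved in full.

\section{Cores}\label{sec:cores}

Throughout, $t=r-2\ge 1$. We look for saturated graphs in which all edges, up to a bounded number, join a bounded hub graph $H$ to the remaining vertices. A remaining vertex in part $i$ is joined to every hub outside part $i$. Two such vertices in parts $i\ne j$ must see a common $K_t$, so $H$ must contain a $K_t$ outside parts $i$ and $j$. A clique has at most one vertex outside $H$, so to avoid $K_{t+2}$ it is enough that $H$ has no $K_{t+1}$. These two requirements are all we need.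

\begin{definition}
Let $k\ge2$ and $t\ge1$. A \emph{$(k,t)$-core} is a graph $H$ whose vertex set is partitioned into $k$ independent sets $P_1,\dots,P_k$ (the \emph{parts}, possibly empty) such that
\begin{enumerate}
\item[(C1)] $H$ contains no $K_{t+1}$;
\item[(C2)] for all $i\ne j$, the graph $H-P_i-P_j$ contains a $K_t$.
\end{enumerate}
Let $m(k,t)$ be the minimum number of vertices of a $(k,t)$-core.
\end{definition}

In (C2) we say that the parts $P_i$ and $P_j$ are \emph{deleted}. Since a clique meets each part at most once, (C2) forces $k\ge t+2$. Proposition~\ref{prop:old} below shows that cores exist for all such $k$.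

\begin{lemma}\label{lem:reduction}
For $k\ge r\ge 3$ we have $\alpha(k,r)\le (k-1)\,m(k,r-2)$.
\end{lemma}

\begin{proof}
Let $H$ be a $(k,t)$-core with $t=r-2$ and $|V(H)|=m(k,t)$, and let $n\ge\max_i|P_i|$. Choose $V_i\supseteq P_i$ with $|V_i|=n$ and put $L_i=V_i\setminus P_i$. Let $G_0$ consist of $H$ together with all edges between $L_i$ and $V(H)\setminus P_i$, for every $i$. The union of the sets $L_i$ is independent, so a clique of $G_0$ has at most one vertex outside $H$, and by (C1) it has at most $t$ vertices in $H$. Hence $G_0$ contains no $K_{t+2}=K_r$.

Now add edges between different parts inside $V(H)$, one at a time, as long as no $K_r$ arises, and call the result $G$. We check that $G$ is saturated. Let $u,v$ be non-adjacent vertices of $G$ in different parts. If both lie in $V(H)$, joining them creates a $K_r$, since otherwise the edge $uv$ would have been added. It is impossible that exactly one of them lies in $V(H)$, because a vertex of $L_i$ is adjacent to all of $V(H)\setminus P_i$. If $u\in L_i$ and $v\in L_j$, then the $K_t$ in $H-P_i-P_j$ lies in the common neighborhood of $u$ and $v$, and joining them creates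 a $K_{t+2}=K_r$.

The number of edges of $G$ is at most
\[
\sum_{i=1}^k n\bigl(|V(H)|-|P_i|\bigr)+\binom{|V(H)|}{2}=(k-1)\,|V(H)|\,n+O(1). \qedhere
\]
\end{proof}

The smallest core has $t=1$: three isolated vertices in three different parts. It has no edge, and after the deletion of two parts a vertex remains. The next lemma produces new cores from old ones.

\begin{lemma}\label{lem:shift}
Let $t\ge1$ and $k\ge t+2$.
\begin{enumerate}
\item[(a)] $m(k+1,t)\le m(k,t)$.
\item[(b)] $m(k+1,t+1)\le m(k,t)+3$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Add an empty part to a $(k,t)$-core. If the empty part and $P_i$ are deleted, the $K_t$ that avoids $P_i$ and any other old part survives.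

(b) Let $H$ be a $(k,t)$-core and fix two of its parts $P_p\ne P_q$. Add three pairwise non-adjacent vertices: $d_p$ in $P_p$, $d_q$ in $P_q$, and $d_{k+1}$ in a new part $P_{k+1}$. Join each of them to all old vertices outside its own part. A clique has at most $t$ old vertices and at most one of the new ones, so there is no $K_{t+2}$.

For (C2) we need a $K_{t+1}$. If two parts $P_i,P_j$ with $i,j\le k$ are deleted, take an old $K_t$ that avoids both and add $d_{k+1}$. If $P_{k+1}$ and $P_i$ are deleted, choose $e\in\{p,q\}\setminus\{i\}$, take an old $K_t$ that avoids $P_i$ and $P_e$, and add $d_e$, which is adjacent to all of it. This is where the third new vertex is needed: one of $p,q$ may be the deleted index.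
\end{proof}

Our main building block generalizes the three isolated vertices. For $s\ge1$ let $Q_s$ be the graph on $\mathbb Z_{2s+1}$ in which distinct $x,y$ are non-adjacent if and only if $x-y=\pm s$. Thus $Q_1$ consists of three isolated vertices, and $Q_2$ is the $5$-cycle $0,1,2,3,4$ in its natural order.

\begin{lemma}\label{lem:Q}
\begin{enumerate}
\item[(a)] $Q_s$ contains no $K_{s+1}$.
\item[(b)] Any $s$ cyclically consecutive vertices of $Q_s$ form a clique.
\item[(c)] If at most two vertices of $Q_s$ are removed, some $s$ cyclically consecutive vertices remain.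
\end{enumerate}
\end{lemma}

\begin{proof}
Since $\gcd(s,2s+1)=1$, the non-edges of $Q_s$ form a single cycle of length $2s+1$. A clique of $Q_s$ is an independent set of this cycle, so it has at most $s$ vertices; this is (a). The difference of two distinct elements among $s$ consecutive ones is $\pm d$ with $1\le d\le s-1$, hence not $\pm s$ modulo $2s+1$; this is (b). Removing at most two vertices leaves at most two arcs with at least $2s-1$ vertices in total, so one arc has at least $s$ vertices; this is (c).
\end{proof}

\begin{proposition}\label{prop:old}
If $t\ge1$ and $t+2\le k\le 2t+1$, then $m(k,t)\le 4t+2-k$. If $k\ge 2t+1$, then $m(k,t)\le 2t+1$.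
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:Q}, the graph $Q_t$ with all parts singletons is a $(2t+1,t)$-core. Lemma~\ref{lem:shift}(a) gives the second statement. For the first, write $k=2t+1-a$ with $0\le a\le t-1$ and apply Lemma~\ref{lem:shift}(b) $a$ times, starting from the pair $(2t_0+1,t_0)$ with $t_0=t-a\ge1$. This reaches the pair $(2t_0+1+a,\,t_0+a)=(k,t)$ with at most $2t_0+1+3a=2t+1+a=4t+2-k$ vertices.
\end{proof}

Since $4r-k-6=4t+2-k$ and $2r-3=2t+1$, Proposition~\ref{prop:old} and Lemma~\ref{lem:reduction} recover the whole upper bound in \eqref{eq:known}. To refute the conjecture at a pair $(k,r)$ it now suffices to save one vertex, that is, to show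
\begin{equation}\label{eq:target}
m(k,t)\le 4t+1-k .
\end{equation}
By Lemma~\ref{lem:shift}(b), if \eqref{eq:target} holds for $(k,t)$, it holds for $(k+1,t+1)$, because its right side grows by exactly $3$. We refer to this step as \emph{shifting}.

\section{Two cycles that share parts}\label{sec:two}

In Proposition~\ref{prop:old}, with $t$ fixed and $k\le 2t+1$, every part fewer costs one more vertex. Here is a way to lose parts for free. Write $t=s+s'$ and join $Q_s$ completely to $Q_{s'}$. The result has clique number $t$ and $2t+2$ vertices, one more than $Q_t$. Now let a vertex of $Q_s$ and a vertex of $Q_{s'}$ share a part, removing the edge between them. Each such merger lowers the number of parts by one and adds no vertex. After $c$ mergers we have $k=2t+2-c$ parts, and \eqref{eq:target} asks for at most $4t+1-k=2t-1+c$ vertices. So $c=3$ mergers suffice to refute the conjecture, provided that (C2) survives. The difficulty is precisely (C2): the clique of size $s$ in the first block and the clique of size $s'$ in the second must not use the same shared part.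

\subsection{The smallest case}

\begin{proof}[Proof of Theorem~\ref{thm:first}]
We construct a $(7,4)$-core with $10$ vertices; Lemma~\ref{lem:reduction} then gives $\alpha(7,6)\le 6\cdot10=60$. Let $a_1a_2a_3a_4a_5$ and $b_1b_2b_3b_4b_5$ be two $5$-cycles. The parts are
\[
\{a_1,b_1\},\ \{a_2,b_2\},\ \{a_3,b_3\},\ \{a_4\},\ \{a_5\},\ \{b_4\},\ \{b_5\},
\]
and all pairs $a_i,b_j$ in different parts are adjacent (Figure~\ref{fig:ten}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw (0.9,1.2)--(1.5,0)--(0.9,-1.2)--(-0.7,-0.8)--(-0.7,0.8)--cycle;
\draw (4.1,1.2)--(3.5,0)--(4.1,-1.2)--(5.7,-0.8)--(5.7,0.8)--cycle;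
\draw[dashed] (0.9,1.2)--(4.1,1.2);
\draw[dashed] (1.5,0)--(3.5,0);
\draw[dashed] (0.9,-1.2)--(4.1,-1.2);
\fill (0.9,1.2) circle (2pt) node[above] {$a_1$};
\fill (1.5,0) circle (2pt) node[left] {$a_2$};
\fill (0.9,-1.2) circle (2pt) node[below] {$a_3$};
\fill (-0.7,-0.8) circle (2pt) node[left] {$a_4$};
\fill (-0.7,0.8) circle (2pt) node[left] {$a_5$};
\fill (4.1,1.2) circle (2pt) node[above] {$b_1$};
\fill (3.5,0) circle (2pt) node[right] {$b_2$};
\fill (4.1,-1.2) circle (2pt) node[below] {$b_3$};
\fill (5.7,-0.8) circle (2pt) node[right] {$b_4$};
\fill (5.7,0.8) circle (2pt) node[right] {$b_5$};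
\end{tikzpicture}
\caption{A $(7,4)$-core with ten vertices. Solid lines are the edges of the two $5$-cycles. A dashed line joins two non-adjacent vertices that form one part; the other four vertices are singleton parts. All pairs $a_i,b_j$ not joined by a dashed line are adjacent; these edges are not drawn.}
\label{fig:ten}
\end{figure}

(C1) A clique contains at most two $a$'s and at most two $b$'s, so there is no $K_5$.

(C2) After the deletion of two parts we need an edge of the $a$-cycle and an edge of the $b$-cycle whose four ends lie in four different remaining parts. Recall that any three vertices of a $5$-cycle span an edge, and note that a part contains at most one $a$ and at most one $b$.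
\begin{itemize}
\item Neither $\{a_4\}$ nor $\{a_5\}$ is deleted. Take $a_4a_5$, which uses no shared part. At least three $b$'s remain, and they span an edge.
\item Neither $\{b_4\}$ nor $\{b_5\}$ is deleted. Take $b_4b_5$ and an edge among the remaining $a$'s.
\item One of $\{a_4\},\{a_5\}$ and one of $\{b_4\},\{b_5\}$ are deleted. Take
\begin{center}
\begin{tabular}{ll@{\qquad\quad}ll}
$a_5,b_5$ deleted: & $a_3a_4,\ b_1b_2$; & $a_5,b_4$ deleted: & $a_3a_4,\ b_5b_1$;\\
$a_4,b_5$ deleted: & $a_5a_1,\ b_3b_4$; & $a_4,b_4$ deleted: & $a_5a_1,\ b_2b_3$.
\end{tabular}
\end{center}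
\end{itemize}
Hence $m(7,4)\le10$.
\end{proof}

The last four choices follow a rule. With $a_p$ and $b_q$ deleted, each cycle opens into a path along which the shared indices $1,2,3$ appear in this order. Cut each path into two halves, and take the first half of one path and the second half of the other. Each cut splits the list $1,2,3$ of shared indices. If the path whose first half is used is cut no later in this list than the other path, no shared index is used twice.

\subsection{The general construction}

\begin{lemma}\label{lem:two}
Let $c\ge 2$ and $t\ge 2(c-1)$. Then $m(2t+2-c,\,t)\le 2t+2$.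
\end{lemma}

\begin{proof}
Write $t=s+s'$ with $s,s'\ge c-1\ge1$. Let $A=\{a_1,\dots,a_{2s+1}\}$ induce $Q_s$ and $B=\{b_1,\dots,b_{2s'+1}\}$ induce $Q_{s'}$, with indices read modulo $2s+1$ and $2s'+1$. For $1\le i\le c$ the pair $\{a_i,b_i\}$ is a \emph{shared} part; this is possible since $c\le 2c-1\le 2s+1$, and likewise for $s'$. All other vertices form \emph{private} singleton parts. All pairs $a_i,b_j$ in different parts are adjacent. There are $2t+2$ vertices and $2t+2-c$ parts. Condition (C1) holds, since by Lemma~\ref{lem:Q}(a) a clique has at most $s+s'=t$ vertices.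

For (C2) we need a set $I\subset A$ of $s$ consecutive vertices and a set $J\subset B$ of $s'$ consecutive vertices that avoid the deleted parts, such that no shared part meets both $I$ and $J$. By Lemma~\ref{lem:Q}(b), $I\cup J$ is then a $K_t$.

\emph{Case 1: no private part of $A$ is deleted.} Take $I=\{a_{c+1},\dots,a_{c+s}\}$; here $c+s\le 2s+1$ because $s\ge c-1$. The set $I$ consists of private vertices, so it avoids the deleted parts and puts no restriction on $J$. At most two vertices of $B$ are deleted, and Lemma~\ref{lem:Q}(c) provides $J$.

\emph{Case 2: no private part of $B$ is deleted.} Exchange the roles of $A$ and $B$ and use $s'\ge c-1$.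

\emph{Case 3: one private part of $A$ and one private part of $B$ are deleted}, say $\{a_p\}$ and $\{b_q\}$ with $p,q>c$. Cut the cyclic order of $A$ at $a_p$, which leaves the sequence
\[
a_{p+1},\dots,a_{2s+1},a_1,\dots,a_{p-1}
\]
of $2s$ vertices. Let $I_1$ be its first half and $I_2$ its second half, each consisting of $s$ consecutive vertices. Since $p>c$, the vertices $a_1,\dots,a_c$ appear in this order. Hence there is an $x\in\{0,\dots,c\}$ such that the shared indices in $I_1$ are those at most $x$, and the shared indices in $I_2$ are those greater than $x$. Define $J_1,J_2$ and $y$ in the same way for $B$ and $b_q$. If $x\le y$, take $I=I_1$ and $J=J_2$: their shared indices are at most $x$ and greater than $y$, respectively. If $x>y$, take $I=I_2$ and $J=J_1$: their shared indices are greater than $x$ and at most $y$.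
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:band}]
Put $c=2r-2-k=2t+2-k$. Then $k\le 2r-4$ means $c\ge2$, and $t\ge2(c-1)$ reads $r-2\ge 4r-6-2k$, that is, $k\ge\frac{3r-4}2$. By Lemma~\ref{lem:two}, $m(k,t)\le 2t+2=2(r-1)$, and Lemma~\ref{lem:reduction} gives the upper bound. (For $r\ge4$ we have $\frac{3r-4}2\ge r$, so $k\ge r$ holds automatically.)
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fail}(i)]
In terms of $t$ the range is $t\ge4$ and $t+3\le k\le 2t-1$. Lemma~\ref{lem:two} with $c=3$ gives, for every $t_0\ge4$,
\[
m(2t_0-1,t_0)\le 2t_0+2=4t_0+1-(2t_0-1),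
\]
which is \eqref{eq:target} for the pair $(2t_0-1,t_0)$. Shifting $a$ times gives \eqref{eq:target} for $(2t_0-1+a,\,t_0+a)$. For given $t$, take $t_0=t-a$ with $0\le a\le t-4$. The pair becomes $(2t-1-a,\,t)$, and $2t-1-a$ runs through $t+3,\dots,2t-1$.
\end{proof}

\section{The diagonal: four blocks}\label{sec:diagonal}

The diagonal $k=r$, that is, $k=t+2$, is out of reach of Lemma~\ref{lem:two}: it would need $c=t$, and then $t\ge2(c-1)$ forces $t\le2$. But the idea extends to more than two blocks. Joining $Q_{s_1},\dots,Q_{s_q}$ completely to each other, with $s_1+\dots+s_q=t$, gives $2t+q$ vertices and clique number $t$. Mergers only remove edges, so they keep the clique number at most $t$. For $t=5$ we must beat $3t=15$ vertices, and $q=4$ blocks $Q_2,Q_1,Q_1,Q_1$ have $14$. It remains to pair these $14$ vertices into $7$ parts so that (C2) holds. By Lemma~\ref{lem:shift}(b) this one core settles the whole diagonal from $r=7$ on.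

\begin{lemma}\label{lem:fourteen}
$m(7,5)\le14$.
\end{lemma}

\begin{proof}
Take the seven parts
\[
\{a_1,b_1\},\ \{a_2,b_2\},\ \{a_3,c_3\},\ \{a_4,c_4\},\ \{a_5,d_5\},\ \{b_6,d_6\},\ \{c_7,d_7\},
\]
where the index is the number of the part. The $a$'s induce a $5$-cycle (in any order), and the $b$'s, the $c$'s and the $d$'s are each independent. Vertices with different letters are adjacent if and only if they lie in different parts.

(C1) A clique has at most $2+1+1+1=5$ vertices.

(C2) Five parts remain after the deletion, and we need one vertex from each of them: two adjacent $a$'s, one $b$, one $c$ and one $d$. Regard the parts as the edges of a multigraph $\Gamma$ on the vertex set $\{a,b,c,d\}$, where each part joins its two letters (Figure~\ref{fig:multi}): $1$ and $2$ join $a,b$; $3$ and $4$ join $a,c$; $5$ joins $a,d$; $6$ joins $b,d$; $7$ joins $c,d$.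

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,1.7) to[bend right=25] node[left] {$1$} (-2,0);
\draw (0,1.7) to[bend left=12] node[right] {$2$} (-2,0);
\draw (0,1.7) to[bend right=12] node[left] {$3$} (2,0);
\draw (0,1.7) to[bend left=25] node[right] {$4$} (2,0);
\draw (0,1.7) -- node[right] {$5$} (0,-0.7);
\draw (-2,0) -- node[below] {$6$} (0,-0.7);
\draw (2,0) -- node[below] {$7$} (0,-0.7);
\fill (0,1.7) circle (2pt) node[above] {$a$};
\fill (-2,0) circle (2pt) node[left] {$b$};
\fill (2,0) circle (2pt) node[right] {$c$};
\fill (0,-0.7) circle (2pt) node[below] {$d$};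
\end{tikzpicture}
\caption{The multigraph $\Gamma$. Its vertices are the four letters, and its edges $1,\dots,7$ are the seven parts of the $(7,5)$-core. Each edge joins the two letters that occur in the corresponding part; edge $6$, for example, is the part $\{b_6,d_6\}$.}
\label{fig:multi}
\end{figure}

Suppose that two of the five remaining edges, $e$ and $e'$, contain the letter $a$, that $a_ea_{e'}$ is an edge of the $5$-cycle, and that the other three remaining edges form a spanning tree $T$ of $\Gamma$. Root $T$ at $a$, and for each of the letters $b,c,d$ choose, in the part that joins it to its parent in $T$, the vertex with that letter. This gives one $b$, one $c$ and one $d$ in the three parts of $T$. Together with $a_e$ and $a_{e'}$ they form a $K_5$.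

So it is enough to find an adjacent pair $a_e,a_{e'}$ in remaining parts such that the other three remaining parts form a spanning tree of $\Gamma$. We use two facts about the $5$-cycle on the $a$'s, whose complement is also a $5$-cycle:
\begin{enumerate}
\item[(i)] any three $a$'s span an edge, since the complement has no triangle;
\item[(ii)] between two disjoint pairs of $a$'s there is an edge, since the complement has no $4$-cycle.
\end{enumerate}

\emph{Neither $6$ nor $7$ is deleted.} Three of the edges $1,\dots,5$ remain. By (i), two of them carry adjacent $a$'s; choose these. Edges $6$ and $7$ connect $b,d,c$, and the third remaining edge among $1,\dots,5$ attaches $a$, so these three edges form a spanning tree.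

\emph{$6$ is deleted, $7$ is not.} Four of the edges $1,\dots,5$ remain, and $7$ connects $c$ and $d$. The edge $7$, one of the edges $1,2$ and one of the edges $3,4,5$ always form a spanning tree. If the other deleted part is $1$ or $2$, choose an adjacent pair among $a_3,a_4,a_5$ by (i); the surviving one of $1,2$, the third of $3,4,5$, and $7$ are left over. If the other deleted part is $3$, $4$ or $5$, choose by (ii) an adjacent pair with one vertex in $\{a_1,a_2\}$ and the other among the two survivors of $a_3,a_4,a_5$; again one of $1,2$, one of $3,4,5$, and $7$ are left over.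

\emph{$7$ is deleted, $6$ is not.} The reflection $1\leftrightarrow3$, $2\leftrightarrow4$, $6\leftrightarrow7$, $b\leftrightarrow c$ of $\Gamma$ reduces this to the previous case; it may change the $5$-cycle, but (i) and (ii) hold for every $5$-cycle.

\emph{Both $6$ and $7$ are deleted.} By (ii) choose adjacent $a$'s, one in $\{a_1,a_2\}$ and one in $\{a_3,a_4\}$. The edges left over join $a$ to $b$, to $c$ and to $d$: a spanning tree.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fail}(ii)]
Since $14=4\cdot5+1-7$, Lemma~\ref{lem:fourteen} is \eqref{eq:target} for $(k,t)=(7,5)$. Shifting gives \eqref{eq:target} for all pairs $(t+2,t)$ with $t\ge5$, that is, for all $k=r\ge7$.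
\end{proof}

\section{Cores as constraint problems}\label{sec:csp}

We turn to Theorem~\ref{thm:asym}. By Lemma~\ref{lem:shift}(a) it is enough to treat $k=t+2$, where we want a core with $2t+O(\sqrt t)$ vertices. In this case a $K_t$ that avoids two parts meets every other part exactly once, and this suggests a different language. Call the parts \emph{variables} and the vertices of a part the \emph{values} of that variable. Adjacency of vertices in different parts is \emph{compatibility} of values, and cliques are consistent partial assignments. For $k=t+2$ a core is thus a constraint problem, with constraints on pairs of variables, such that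
\begin{enumerate}
\item[(C1)] no consistent assignment covers all variables but one (and hence none covers all of them);
\item[(C2)] after the deletion of any two variables, the others have a consistent assignment.
\end{enumerate}
We want an average of little more than two values per variable, so almost all variables should be Boolean.

\paragraph{The idea.} Consider a \emph{row} of Boolean variables $z_1,\dots,z_L$ with the chain constraints $z_i=1\Rightarrow z_{i+1}=1$ and the demand that $z_1=1$ and $z_L=0$. This is contradictory, but deleting any one variable $z_i$ repairs it: put $1$ before position $i$ and $0$ after it. So a single row does for one deletion what we want for two. Now take $M$ rows and make the demand on \emph{two different} rows $a,a'$. The two contradictions involve disjoint sets of variables, so one deletion cannot repair both, while two deletions, one in each row, can. Which rows carry a demand must depend on which variables are deleted. So we add a few variables with many values, the \emph{selectors}, that choose the rows.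

If both deleted variables lie in the same row $a$, we need two contradictions inside this row. Cut the row after position $j$ and demand
\[
z_{a,1}=1,\quad z_{a,j}=0\qquad\text{and}\qquad z_{a,j+1}=1,\quad z_{a,L}=0 .
\]
Each segment is now contradictory by itself. A selector that names both the row $a$ and the position $j$ would need about $ML$ values, which is too many. So we let two selectors name the row and two name the position. The latter must impose their demands $z_{c,j}=0$ and $z_{c,j+1}=1$ on all rows $c$. This is harmless: in the rows $c\ne a$ the pattern $0\cdots01\cdots1$ obeys the chain constraints. With $M$ and $L$ both about $\sqrt t$, the selectors need only $O(\sqrt t)$ values. Finally, a selector itself may be deleted. For this reason both pairs of selectors can demand rows, and the idle value $O$ is available.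

\begin{lemma}\label{lem:csp}
For $L,M\ge2$ we have $m(ML+4,\,ML+2)\le 2ML+6M+4L$.
\end{lemma}

\begin{proof}
\emph{Variables.} There are $ML$ Boolean variables $z_{a,i}$, where $1\le a\le M$ and $1\le i\le L$, and four selectors $g,h,f,f'$ with values
\[
g\in\{O,W_a,S_a\},\qquad h\in\{O,W_a,E_a\},\qquad f,f'\in\{O,W_a,F_j,G_j\},
\]
where $1\le a\le M$ and $1\le j\le L-1$. So $k=ML+4$, $t=k-2=ML+2$, and the number of vertices is
\[
2ML+2(2M+1)+2\bigl(1+M+2(L-1)\bigr)=2ML+6M+4L .
\]

\emph{Compatibility of selectors.} A \emph{mode} is one of the following assignments of the selectors, for any rows $a\ne a'$ and any $j$: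
\begin{center}
\begin{tabular}{c|cccc}
mode & $g$ & $h$ & $f$ & $f'$\\ \hline
I & $W_a$ & $W_{a'}$ & $O$ & $O$\\
II & $O$ & $O$ & $W_a$ & $W_{a'}$\\
III & $S_a$ & $E_a$ & $F_j$ & $G_j$\\
III$'$ & $S_a$ & $E_a$ & $G_j$ & $F_j$
\end{tabular}
\end{center}
Values of two different selectors are compatible if and only if they occur together in some mode. Explicitly, the compatible pairs are, for $(g,h)$: $(W_a,W_{a'})$ with $a\ne a'$, $(O,O)$, $(S_a,E_a)$; for $g$ with $f$ or $f'$: $(W_a,O)$, $(O,W_a)$, $(S_a,F_j)$, $(S_a,G_j)$; for $h$ with $f$ or $f'$: $(W_a,O)$, $(O,W_a)$, $(E_a,F_j)$, $(E_a,G_j)$; and for $(f,f')$: $(O,O)$, $(W_a,W_{a'})$ with $a\ne a'$, $(F_j,G_j)$, $(G_j,F_j)$.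

\emph{Constraints on Booleans.} Two values, at least one of them Boolean, are compatible unless the following list excludes them.
\begin{itemize}
\item Chain: $z_{a,i}=1\Rightarrow z_{a,i+1}=1$, for $1\le i<L$.
\item $W_a$ (on any selector) demands $z_{a,1}=1$ and $z_{a,L}=0$.
\item $S_a$ demands $z_{a,1}=1$, and $E_a$ demands $z_{a,L}=0$.
\item $F_j$ demands $z_{c,j}=0$ for all $c$, and $G_j$ demands $z_{c,j+1}=1$ for all $c$.
\item $O$ demands nothing.
\end{itemize}
Each of these is a constraint on pairs of variables, as required.

\emph{A consistent assignment of at least three selectors is part of a mode.} At least one of $g,h$ is assigned. If it has value $W_a$, then $f,f'$ have value $O$ where assigned, and the other one of $g,h$, if assigned, is $W_{a'}$ with $a'\ne a$; this is part of mode I. If it has value $O$, then the other one of $g,h$, if assigned, is $O$, and $f,f'$ have values $W_b$ where assigned, with different rows if both are assigned; this is part of mode II. If it has value $S_a$ or $E_a$, then the other one of $g,h$, if assigned, is $E_a$ or $S_a$, respectively, and $f,f'$ have values $F_j$ or $G_j$ where assigned;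 if both are assigned, one is $F_j$ and the other is $G_j$ with the same $j$. This is part of mode III or III$'$. In the first two cases $M\ge2$ guarantees that a missing row can be chosen.

\emph{Proof of \textup{(C1)}.} Suppose that all variables except possibly one, $v$, are consistently assigned. At least three selectors are assigned, and we complete them to a mode. In each mode there are two disjoint sets of variables, $X_1$ and $X_2$, neither of which can be assigned consistently if its selectors have the values given by the mode:
\begin{itemize}
\item Mode I: $X_1=\{g,z_{a,1},\dots,z_{a,L}\}$ and $X_2=\{h,z_{a',1},\dots,z_{a',L}\}$. Mode II: the same with $f,f'$ in place of $g,h$. In each set, the selector demands that its row begin with $1$ and end with $0$, contradicting the chain.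
\item Modes III and III$'$: let $\phi$ be the one of $f,f'$ with value $F_j$ and $\gamma$ the one with value $G_j$. Put $X_1=\{g,\phi,z_{a,1},\dots,z_{a,j}\}$ and $X_2=\{h,\gamma,z_{a,j+1},\dots,z_{a,L}\}$. In $X_1$, the value $S_a$ demands $z_{a,1}=1$, the chain gives $z_{a,j}=1$, and $F_j$ demands $z_{a,j}=0$. In $X_2$, the value $G_j$ demands $z_{a,j+1}=1$, the chain gives $z_{a,L}=1$, and $E_a$ demands $z_{a,L}=0$.
\end{itemize}
Since $v$ lies in at most one of $X_1,X_2$, all variables of the other set are consistently assigned, a contradiction.

\emph{Proof of \textup{(C2)}.} For every pair of deleted variables we assign the others. We say that row $a$ is \emph{broken at $i$} if $z_{a,x}=1$ for $x<i$ and $z_{a,x}=0$ for $x>i$, with $z_{a,i}$ deleted. Such a row satisfies the chain constraints and the demand $W_a$, also when $i=1$ or $i=L$.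
\begin{center}
\begin{tabular}{l|l|l}
deleted & selectors & Booleans\\ \hline
$z_{a,i},\,z_{a',i'}$ ($a\ne a'$) & $g=W_a,\ h=W_{a'},\ f=f'=O$ & rows $a,a'$ broken at $i,i'$; rest $0$\\
$z_{a,i},\,z_{a,i'}$ ($i<i'$) & $g=S_a,\ h=E_a,\ f=F_i,\ f'=G_i$ & see below\\
$z_{a,i},\,g$ & $h=W_a,\ f=f'=O$ & row $a$ broken at $i$; rest $0$\\
$z_{a,i},\,h$ & $g=W_a,\ f=f'=O$ & row $a$ broken at $i$; rest $0$\\
$z_{a,i},\,f$ & $g=h=O,\ f'=W_a$ & row $a$ broken at $i$; rest $0$\\
$z_{a,i},\,f'$ & $g=h=O,\ f=W_a$ & row $a$ broken at $i$; rest $0$\\
$g,\,h$ & $f=f'=O$ & all $0$\\
$f,\,f'$ & $g=h=O$ & all $0$\\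
$g,\,f'$ & $h=E_1,\ f=F_1$ & all $0$\\
$g,\,f$ & $h=E_1,\ f'=F_1$ & all $0$\\
$h,\,f$ & $g=S_1,\ f'=G_1$ & all $1$\\
$h,\,f'$ & $g=S_1,\ f=G_1$ & all $1$
\end{tabular}
\end{center}
In every line the selector values are part of a mode, hence compatible; here $i\le L-1$ in the second line because $i<i'\le L$, and $F_1,G_1$ exist because $L\ge2$. The chain and demand constraints hold in the first line and in lines three to six by the remark on broken rows. In the last six lines, the constant assignment satisfies the chain, $O$ demands nothing, $E_1$ and $F_1$ demand only zeros, and $S_1$ and $G_1$ demand only ones.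

In the second line put
\[
z_{a,x}=1\ \text{ for } x<i',\ x\ne i,\qquad z_{a,x}=0\ \text{ for } x>i',\qquad z_{c,x}=1\iff x>i\quad(c\ne a).
\]
The chain holds in row $a$, which has ones before the deleted position $i'$ (with a gap at $i$) and zeros after it, and in the rows $c\ne a$, which increase. We check the demands. $S_a$: $z_{a,1}$ is $1$ or deleted, since $1<i'$. $E_a$: $z_{a,L}$ is $0$ or deleted. $F_i$: $z_{a,i}$ is deleted, and $z_{c,i}=0$ for $c\ne a$. $G_i$: $z_{a,i+1}$ is $1$ if $i+1<i'$ and deleted if $i+1=i'$, and $z_{c,i+1}=1$ for $c\ne a$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:asym}]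
The lower bound is the one in \eqref{eq:known}. For the upper bound we show that
\begin{equation}\label{eq:sqrt}
m(t+2,t)\le 2t+12\sqrt t\qquad\text{for all } t\ge1 .
\end{equation}
For $t\le5$ this follows from $m(t+2,t)\le3t$ (Proposition~\ref{prop:old}). Let $t\ge6$, put $L=M=\lfloor\sqrt{t-2}\rfloor\ge2$, and let $t'=L^2+2$. Since $L^2\le t-2<(L+1)^2$, we have $0\le t-t'\le 2L$. Lemma~\ref{lem:csp} gives $m(t'+2,t')\le 2L^2+10L=2t'+10L-4$. Applying Lemma~\ref{lem:shift}(b) $t-t'$ times,
\[
m(t+2,t)\le 2t'+10L-4+3(t-t')=2t+10L-4+(t-t')\le 2t+12L-4<2t+12\sqrt t .
\]
This proves \eqref{eq:sqrt}. By Lemma~\ref{lem:shift}(a), $m(k,t)\le m(t+2,t)$ for all $k\ge t+2=r$, and Lemma~\ref{lem:reduction} gives the upper bound of the theorem.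
\end{proof}

\section{What cores cannot do}\label{sec:limits}

\begin{proposition}\label{prop:limits}
\begin{enumerate}
\item[(i)] If $t+2\le k\le 2t$, then $m(k,t)\ge 2t+2$.
\item[(ii)] For all $t\ge1$, $m(t+2,t)\ge\min(3t,\,2t+4)$.
\end{enumerate}
\end{proposition}

Combined with Proposition~\ref{prop:old} this gives
\[
m(2t,t)=2t+2\ \ (t\ge3),\qquad m(5,3)=9,\qquad m(6,4)=12 .
\]
In each case this is the conjectural $4t+2-k$, and these are the pairs of the conjecture not covered by Theorem~\ref{thm:fail}, namely $k=2r-4$ with $r\ge5$ and $(k,r)=(5,5),(6,6)$. So Lemma~\ref{lem:reduction} cannot beat the conjectured value there. Part (ii) and Lemma~\ref{lem:fourteen} give $m(7,5)=14$. By part (i), the cores of Lemma~\ref{lem:two} are as small as possible. The hypothesis $k\le 2t$ in (i) is needed, since $m(2t+1,t)\le 2t+1$.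

For (i) we use a theorem of Hajnal \cite{Hajnal}. We include a short proof.

\begin{lemma}[Hajnal]\label{lem:hajnal}
Let $\mathcal F$ be a non-empty family of maximum cliques of a finite graph with clique number $\omega$. Then $|\bigcup\mathcal F|+|\bigcap\mathcal F|\ge2\omega$.
\end{lemma}

\begin{proof}
We use induction on $|\mathcal F|$; for $|\mathcal F|=1$ there is equality. Let $|\mathcal F|\ge2$, pick $Q\in\mathcal F$, and let $U$ and $D$ be the union and the intersection of $\mathcal F\setminus\{Q\}$, so that $D\subseteq U$. Every vertex of $U$ lies in a clique that contains $D$, so $(Q\cap U)\cup D$ is a clique, and hence $|Q\cap U|+|D|-|Q\cap D|\le\omega$. Together with the induction hypothesis for $\mathcal F\setminus\{Q\}$ this gives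
\[
\Bigl|\bigcup\mathcal F\Bigr|+\Bigl|\bigcap\mathcal F\Bigr|=|U|+\omega-|Q\cap U|+|Q\cap D|\ \ge\ |U|+|D|\ \ge\ 2\omega. \qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:limits}]
(i) Let $H$ be a $(k,t)$-core and consider the graph $H-P_i$. By (C1) and (C2) its clique number is $t$. Let $\mathcal F$ be the family of all its $t$-cliques. A vertex of $H-P_i$ lies in some $P_j$ with $j\ne i$, and a $t$-clique in $H-P_i-P_j$ misses it. So $\bigcap\mathcal F=\emptyset$, and Lemma~\ref{lem:hajnal} gives
\[
|V(H)|-|P_i|\ge2t\qquad\text{for every } i .
\]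
If every part had at most one vertex, then $|V(H)|\le k\le2t$, and a non-empty $P_i$ would give $|V(H)|-|P_i|\le2t-1$, a contradiction. Hence some $|P_i|\ge2$, and $|V(H)|\ge2t+2$.

(ii) We use induction on $t$. Let $H$ be a $(t+2,t)$-core. A $t$-clique that avoids $P_i$ and $P_j$ meets each of the other $t$ parts, so all parts are non-empty. For $t=1$ this gives $|V(H)|\ge3$.

Let $t\ge2$. If no part is a singleton, then $|V(H)|\ge2(t+2)$. Otherwise let $P_1=\{a\}$, say, and let $N(a)$ be the neighborhood of $a$. For distinct $i,j\ge2$, a $t$-clique that avoids $P_i$ and $P_j$ contains $a$; its other $t-1$ vertices lie in $N(a)$. Moreover, the graph induced on $N(a)$ contains no $K_t$, since $a$ would extend it to a $K_{t+1}$. So this graph, with the parts $P_\ell\cap N(a)$ for $\ell\ge2$, is a $(t+1,t-1)$-core, and $|N(a)|\ge m(t+1,t-1)$.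

Next, $a$ has at least two non-neighbors other than itself. Indeed, for each $i\ge2$, a $t$-clique that avoids $P_1$ and $P_i$ contains a non-neighbor of $a$, since otherwise $a$ would extend it to a $K_{t+1}$; this non-neighbor is not in $P_1\cup P_i$. Take one such non-neighbor, say in $P_\ell$ with $\ell\ge2$, and apply the statement again with $i=\ell$ to get a second one outside $P_\ell$. Therefore
\[
|V(H)|\ge 1+2+m(t+1,t-1)\ge 3+\min(3t-3,\,2t+2)\ge\min(3t,\,2t+4). \qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{GKP}
Ant\'onio Gir\~ao, Teeradej Kittipassorn, Kamil Popielarz,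
\emph{Partite Saturation of Complete Graphs},
arXiv:1708.01607 (2017).

\bibitem{Hajnal}
A. Hajnal,
\emph{A theorem on k-saturated graphs},
Canad. J. Math. 17 (1965) 720--724.

\end{thebibliography}
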